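# Exact mixing by random subproducts: steering vectors into a kernel

## Shuffling three cards exactly with three coins

Let $h=(1\,2)$ and $s=(2\,3)$ in $S_3$. Take three independent coins. With probability $\frac12$ multiply by $h$, then with probability $p$ multiply by $s$, then with probability $\frac12$ multiply by $h$ again. What is the law of the random element $h^{\varepsilon_1}s^{\varepsilon_2}h^{\varepsilon_3}$?

Write a probability law on the group as a formal combination of group elements. The law of a product of independent random elements is the product of the laws, so ours is
$$\tfrac12(1+h)\,\big((1-p)+ps\big)\,\tfrac12(1+h).$$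
Since $\big(\tfrac12(1+h)\big)^2=\tfrac14(1+2h+h^2)=\tfrac12(1+h)$, this expands to
$$\tfrac{1-p}{2}\,(1+h)+\tfrac p4\,(s+hs+sh+hsh).$$
The elements $hs$ and $sh$ are the two $3$-cycles, and $hsh=(1\,3)$. So all six elements of $S_3$ appear, each once. The law is uniform when $\frac{1-p}2=\frac16$ and $\frac p4=\frac16$, and both equations say $p=\frac23$. Three coins with biases $\frac12,\frac23,\frac12$ give a perfectly uniform permutation of three cards. Two coins cannot do it, because they produce at most four outcomes.

Now try the cyclic group $C_3=\langle c\rangle$. Put $\omega=e^{2\pi i/3}$ and apply the character $c\mapsto\omega$ to a product of factors $(1-p_i)+p_ig_i$. The uniform law goes to $\frac13(1+\omega+\omega^2)=0$. Each factor goes to $(1-p_i)+p_i\omega^{j_i}$, a point on a segment from $1$ to one of $1,\omega,\omega^2$, and none of these segments passes through $0$. A product of nonzero numbers is nonzero, so no number of coins makes $C_3$ uniform.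

Which finite groups behave like $S_3$, and which like $C_3$?

## Mixable groups and the group algebra

**Definition.** A finite group $G$ is *mixable* if there are $g_1,\dots,g_k\in G$ and independent Bernoulli variables $\varepsilon_1,\dots,\varepsilon_k$, with $\Pr[\varepsilon_i=1]=p_i\in[0,1]$ and $\Pr[\varepsilon_i=0]=1-p_i$, such that the *random subproduct* $g_1^{\varepsilon_1}\cdots g_k^{\varepsilon_k}$ is exactly uniformly distributed on $G$.

We have just seen that $S_3$ is mixable and $C_3$ is not. The cyclic group $C_4=\langle c\rangle$ is mixable, since $\frac12(1+c)\cdot\frac12(1+c^2)=\frac14(1+c+c^2+c^3)$.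

It would make no difference to let step $i$ choose between two arbitrary elements $a_i^{(0)},a_i^{(1)}$. Such a step is $a_i^{(0)}x_i^{\varepsilon_i}$ with $x_i=(a_i^{(0)})^{-1}a_i^{(1)}$. Using $cx^{\varepsilon}=(cxc^{-1})^{\varepsilon}c$, all the fixed factors move to the right end, and right multiplication by a fixed element does not affect whether a law is uniform.

We identify a law on $G$ with an element of the real group algebra $\mathbb R[G]$. A *step* is an element $(1-p)\cdot1+p\,g$ with $g\in G$, $p\in[0,1]$. Let $S\subset\mathbb R[G]$ be the set of all finite products of steps, including the empty product $1$. Then $S$ is exactly the set of laws of random subproducts, and it is closed under multiplication. For $H\le G$ put $u_H=\frac1{|H|}\sum_{h\in H}h$. Thus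
$$G\text{ is mixable}\iff u_G\in S. \tag{1}$$
A representation $\rho$ extends linearly to the group algebra: $\rho\big(\sum a_gg\big)=\sum a_g\rho(g)$. The operator $\rho(u_H)$ is a projection onto the space $V^H$ of $H$-fixed vectors. Its image is fixed by $H$, because $hu_H=u_H$, and it is the identity on $V^H$.

## The eigenvalue $-1$ and quotients of odd order

**Definition.** A complex representation $\rho$ of $G$ is *potentially mixable* if for some $g\in G$ the number $-1$ is an eigenvalue of $\rho(g)$.

The group $A_4$ shows both sides. On its three-dimensional irreducible representation (rotations of a tetrahedron) the double transpositions are half-turns, which have eigenvalue $-1$, so this representation is potentially mixable. The one-dimensional representation that sends a $3$-cycle to $\omega$ and double transpositions to $1$ takes only the values $1,\omega,\omega^2$, so it is not. The trivial representation is never potentially mixable.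

The definition is motivated by the following fact, which generalizes the computation for $C_3$.

**Fact A.** If $\rho$ is a complex representation that is not potentially mixable, then $\rho(a)$ is invertible for every $a\in S$.

*Proof.* It suffices to treat one step. If $(1-p)I+p\rho(g)$ is singular, then $(1-p)+p\lambda=0$ for some eigenvalue $\lambda$ of $\rho(g)$. Then $p\ne0$ and $\lambda=-\frac{1-p}p$. Since $\rho(g)$ has finite order, $|\lambda|=1$, so $1-p=p$ and $\lambda=-1$. This contradicts the hypothesis. $\square$

Since $\rho(u_G)=0$ for every nontrivial irreducible $\rho$ (there are no fixed vectors), Fact A shows that a mixable group has all its nontrivial irreducible representations potentially mixable. The question, from Gideon Amir, Guy Blachar, Subhajit Ghosh and Uzi Vishne, "Mixability of finite groups", arXiv:2501.17806 (2025), is whether the converse holds. It does.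

**Theorem 1.** If every nontrivial irreducible complex representation of the finite group $G$ is potentially mixable, then $G$ is mixable.

A *2-element* is an element whose order is a power of $2$ (the identity included). The method gives more.

**Theorem 2.** Let $G$ be any finite group and $N$ the subgroup generated by all 2-elements of $G$.

1. The following are equivalent: (a) $G$ is mixable; (b) every nontrivial irreducible complex representation of $G$ is potentially mixable; (c) $G$ has no nontrivial quotient of odd order; (d) $G=N$.
2. When these hold, $k\le 56\,|G|^{5/2}$ steps suffice. (Trivially, $k\ge\log_2|G|$ is necessary.)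
3. For a finite-dimensional complex representation $\rho$ of an arbitrary $G$, there is $a\in S$ with $\rho(a)=0$ if and only if every irreducible constituent of $\rho$ is nontrivial and potentially mixable.
4. For arbitrary $G$: $u_N\in S$. For irreducible $\rho$, either $N\not\le\ker\rho$ and $\rho(u_N)=0$, or $N\le\ker\rho$ and $\rho(a)$ is invertible for every $a\in S$.
5. For $H\le G$: $u_H$ is the law of a random subproduct of elements of $G$ if and only if $H$ is generated by 2-elements.

For instance, in $G=A_4$ the 2-elements generate the Klein four-group $N=\{1,a,b,ab\}$, and $u_N=\frac12(1+a)\cdot\frac12(1+b)\in S$, while the quotient $G/N\cong C_3$ obstructs mixability. Part 5 says that in $S_3$ the law $u_{A_3}$ cannot be produced, even if transpositions are allowed as intermediate factors.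

## Double cosets, up to the dihedral group of order 10

The computation for $S_3$ suggests an approach. Let $H<G$ be a proper subgroup and $s\in G$ with $G=H\cup HsH$, and suppose $H$ is mixable. The element $u_Hsu_H$ is the uniform law on $HsH$: for $x=h_0sh_0'$, the map $(h,h')\mapsto(h_0^{-1}h,\,h'h_0'^{-1})$ is a bijection from the pairs with $hsh'=x$ to the pairs with $hsh'=s$, so every $x\in HsH$ is hit equally often. Hence
$$u_H\big((1-p)+ps\big)u_H=(1-p)\,u_H+p\,u_Hsu_H,$$
and this is uniform on $G$ when $1-p=|H|/|G|$. So $G$ is mixable.

This proves that $S_n$ is mixable, by induction on $n$. Take $H=S_{n-1}$, the stabilizer of $n$, and $s=(n-1\ \,n)$. If $\pi(n)=i\neq n$, choose $h\in H$ with $h(n-1)=i$; then $(hs)^{-1}\pi$ fixes $n$, so $\pi\in HsH$.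

The approach stops as soon as there is no mixable $H$ with just two double cosets. This already happens for the dihedral group $D_5$ of order $10$, generated by a rotation $r$ of order $5$ and a reflection $s$. Its proper subgroups have order $1$, $2$ or $5$. For $|H|=1$ there are ten double cosets. For $|H|=2$ the eight elements outside $H$ lie in double cosets of size at most $4$, so there are at least three double cosets in all. For $|H|=5$ there are two, but $C_5$ is not mixable, by the same segment argument as for $C_3$. One parameter $p$ then faces several conditions.

Representations split the conditions apart. The real irreducible representations of $D_5$ are the trivial one, the sign ($r\mapsto1$, $s\mapsto-1$), and two planes $W_1,W_2$, on which $s$ is a reflection and $r$ is a rotation by $\frac{2\pi}5$ and $\frac{4\pi}5$ respectively; the dimension count is $1+1+4+4=10$. Let $H=\langle s\rangle$. On the sign representation $u_H$ acts as $0$. On each plane $u_H$ acts as the orthogonal projection $P$ onto a line $\mathbb Re$, and for an orthogonal map $x$ we have $PxP=\langle e,xe\rangle P$. So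
$$u_H\big((1-p)+pr^2\big)u_H\ \text{ acts on }W_1\text{ as }\big((1-p)+p\cos\tfrac{4\pi}5\big)P,$$
which is $0$ for $p=\frac1{1-\cos(4\pi/5)}=1-\frac1{\sqrt5}$. With the same $p$, $u_H\big((1-p)+pr\big)u_H$ is $0$ on $W_2$. Their product (we may merge the two adjacent factors $u_H$) lies in $S$, acts as $0$ on all three nontrivial representations and as $1$ on the trivial one, and therefore equals $u_{D_5}$. So $D_5$ is mixable after all.

Since $S$ is closed under multiplication, it is enough to kill one representation at a time. The remaining task is to find, for a single irreducible representation, an element of $S$ that acts on it as $0$.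

## Lowering the rank, and what one step cannot do

Let $\rho(g)$ have eigenvalue $-1$ on $W$. The step $P=\frac12(1+g)$ has the nonzero kernel $K=\ker(1+\rho(g))$. A first plan is to multiply many such singular steps. Now $\rho(P)\rho(q)$ has smaller rank than $\rho(q)$ exactly when the image of $\rho(q)$ meets $K$ nontrivially, and there is no reason that it should. Indeed, steps with $p=\frac12$ alone cannot work for $S_3$: all resulting probabilities are integer multiples of $2^{-k}$, and $\frac16$ is not. So steps with other values of $p$ are needed. By the proof of Fact A these are invertible on every representation, so they do not lower any rank themselves. Their role is to *move the image* so that it meets $K$.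

So we ask: given a nonzero image vector $u$, is there $b\in S$ with $\rho(b)u\in K$? In $D_5$ we had $\dim K=1$ and $\dim W=2$, and a single step with the right $p$ was enough. In general a single step moves $u$ only to points of the segments from $u$ to the vectors $\rho(x)u$, and to meet $K$ one must satisfy $\dim W-\dim K$ linear conditions with one unknown $p$. Here is a failure. Let $S_4$ permute the coordinates of $W=\{y\in\mathbb R^4:\sum y_i=0\}$, let $g=(1\,2)$, so that $K=\mathbb R(1,-1,0,0)$, and let $u=(1,1,1,-3)$, which lies in the image of $1+\rho(g)$. For $(1-p)u+p\rho(x)u\in K$ the last two coordinates must vanish. The entries of $\rho(x)u$ are those of $u$ rearranged. If the fourth entry of $\rho(x)u$ is $-3$, the fourth coordinate stays $-3$. So it is $1$, and then $-3(1-p)+p=0$ gives $p=\frac34$. The third coordinate now requires $\frac14+\frac34y_3=0$ with $y_3\in\{1,-3\}$, which is impossible. For a different $u$ one might be lucky, but once the image is a line, $u$ is dictated, up to a scalar, by the steps already made.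

Allow many steps, then, each with small $p$. Up to a positive factor a step is $1+tg$ with $t\ge0$, because
$$1+tg=(1+t)\big((1-p)+pg\big),\qquad p=\tfrac t{1+t}\in[0,1). \tag{2}$$
To first order, $\prod_g(1+t_gg)$ moves $w$ by $\sum_gt_g\rho(g)w$ with $t_g\ge0$. The question becomes whether nonnegative combinations of the orbit vectors $\rho(g)w$ fill all of $W$. In a nontrivial irreducible real representation they do. This is the idea of the proof: *we can push $w$ in every direction, so we can steer it to any other direction, in particular into $K$.*

One obstacle remains. The first-order statement carries a second-order error, and steering approximately into $K$ is useless, because we need the rank to drop exactly. In $S_3$, repeating the three-step product with $p=\frac12$ in the middle multiplies the relevant line by $(1-p)-\frac p2=\frac14$ each time: it converges to $0$ and never reaches it. Brouwer's fixed point theorem will absorb the error.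

## Real irreducible representations

Steps have real coefficients, and for this reason we work over $\mathbb R$. Over $\mathbb C$ the steering statement would be false: in the two-dimensional representation of $S_3$ on $\mathbb C^2=\mathbb R^2+i\mathbb R^2$, a vector of $\mathbb R^2$ stays in $\mathbb R^2$ under all of $S$.

We use these standard facts about a finite group $G$.

- Every finite-dimensional real or complex representation is completely reducible (Maschke). Every finite-dimensional real representation has a $G$-invariant inner product.
- If $W$ is a nontrivial irreducible real representation, the submodule $W^G$ is $0$. Hence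
$$\sum_{g\in G}\rho(g)=0, \tag{3}$$
because the image of this sum consists of fixed vectors.
- An element of $\mathbb R[G]$ is determined by its actions on the irreducible real representations: if $a$ acts as $0$ on all of them, it acts as $0$ on $\mathbb R[G]$ by left multiplication, so $a=a\cdot1=0$. Up to isomorphism there are finitely many of them.
- A real irreducible representation may split over $\mathbb C$. For example, $C_3$ acts on $\mathbb R^2$ by rotations through multiples of $120^\circ$, irreducibly, and the complexification is the sum of the characters $c\mapsto\omega$ and $c\mapsto\bar\omega$.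

From here to the end of Proposition 3, $\rho\colon G\to O(W)$ is a nontrivial irreducible real representation with an invariant inner product, and $m=\dim_{\mathbb R}W$. Fix an ordering of $G$; products $\prod_{g\in G}$ are taken in this order.

## The orbit of a vector spans $W$ positively

Before the general formula, take $C_3$ on $\mathbb R^2$ with a unit vector $w$ and orbit $w_0=w,w_1,w_2$. To obtain $y=-w$ as a nonnegative combination, use $w_1+w_2=-w$. The formula $t_j=\frac23\big(\langle w_j,y\rangle+|y|\big)$ finds this: $t_0=\frac23(-1+1)=0$ and $t_1=t_2=\frac23(\frac12+1)=1$. The same formula works in general. Notice that $C_3$ is not mixable, and yet its vectors can be pushed in every direction: steering needs no eigenvalue $-1$, and only killing does.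

**Lemma 1.** Let $w\in W$ with $|w|=1$, and $z\in W$ with $|z|\le\frac1{4m^2}$. There are $t_g\ge0$ with $\prod_{g\in G}(1+t_g\rho(g))\,w=w+z$.

**Step 1: decompose any vector along the orbit.** Let $Ay=\sum_g\langle\rho(g)w,y\rangle\,\rho(g)w$. The operator $A$ is symmetric. It commutes with $G$:
$$\rho(h)A\rho(h)^{-1}y=\sum_g\langle\rho(g)w,\rho(h)^{-1}y\rangle\rho(hg)w=\sum_g\langle\rho(hg)w,y\rangle\rho(hg)w=Ay .$$
A symmetric real operator has a real eigenvalue; the eigenspace is $G$-invariant, so by irreducibility it is all of $W$, and $A$ is a scalar. Its trace is $\sum_g|\rho(g)w|^2=|G|$. Therefore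
$$\sum_g\langle\rho(g)w,y\rangle\,\rho(g)w=\tfrac{|G|}m\,y\qquad(y\in W). \tag{4}$$

**Step 2: make the coefficients nonnegative.** The coefficients in (4) may be negative. By (3), adding one constant to all of them does not change the sum. So set
$$t_g(y)=\tfrac m{|G|}\big(\langle\rho(g)w,y\rangle+|y|\big).$$
This is continuous in $y$, and $t_g(y)\ge0$ by the Cauchy–Schwarz inequality, since $|\rho(g)w|=1$. By (4) and (3),
$$\sum_gt_g(y)\rho(g)w=y+\tfrac{m|y|}{|G|}\sum_g\rho(g)w=y, \tag{5}$$
$$T:=\sum_gt_g(y)=\tfrac m{|G|}\Big(\Big\langle\sum_g\rho(g)w,\,y\Big\rangle+|G|\,|y|\Big)=m|y|. \tag{6}$$

**Step 3: bound the second-order error.** Expand the product. The constant term gives $w$, and by (5) the terms with exactly one factor $t_g\rho(g)$ give $y$. So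
$$\prod_g(1+t_g(y)\rho(g))\,w=w+y+R(y),$$
where $R(y)$ collects the terms with at least two factors $t_g\rho(g)$ and is continuous in $y$. As the $\rho(g)$ are orthogonal and $|w|=1$, each term has length equal to the product of its coefficients $t_g$. Hence
$$|R(y)|\le\prod_g(1+t_g)-1-T\le e^T-1-T .$$
If $T\le1$, then $e^T-1-T=T^2\sum_{j\ge2}\frac{T^{j-2}}{j!}\le(e-2)T^2\le T^2$. With (6) we get
$$|R(y)|\le m^2|y|^2\qquad\text{whenever } m|y|\le1. \tag{7}$$

**Step 4: hit the target exactly.** We need $y$ with $y+R(y)=z$, that is, a fixed point of $F(y)=z-R(y)$. Let $\eta=\frac1{2m^2}$. For $|y|\le\eta$ we have $m|y|\le\frac1{2m}\le1$, so (7) applies and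
$$|F(y)|\le\tfrac1{4m^2}+m^2\eta^2=\tfrac1{4m^2}+\tfrac1{4m^2}=\eta .$$
So $F$ is a continuous map of the closed ball of radius $\eta$ to itself. By Brouwer's theorem it has a fixed point $y$, and the numbers $t_g=t_g(y)$ do what the lemma asks. $\square$

## Steering along a great circle

Lemma 1 makes a small move of fixed guaranteed size. We now iterate it to turn a vector through any angle.

**Lemma 2.** Let $m\ge2$ and let $w,v\in W$ be nonzero with angle $\theta$ between them. There is $a\in S$, a product of at most $\lceil4m^2\theta\rceil\,|G|$ steps, with $\rho(a)w\in\mathbb R_{>0}v$.

**Step 1: cut the path into short pieces.** As $m\ge2$, the unit sphere of $W$ contains a great-circle arc of length $\theta$ from $w/|w|$ to $v/|v|$. Put $n=\lceil4m^2\theta\rceil$. If $n=0$, then $\theta=0$ and $a=1$ works. Otherwise choose points $w_0=w/|w|,\,w_1,\dots,w_n=v/|v|$ on the arc with consecutive arc lengths $\theta/n\le\frac1{4m^2}$. Chords are no longer than arcs, so $|w_i-w_{i-1}|\le\frac1{4m^2}$.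

**Step 2: make each piece with Lemma 1.** Apply Lemma 1 to the unit vector $w_{i-1}$ and $z=w_i-w_{i-1}$. We get $x_i=\prod_g(1+t^{(i)}_g\,g)\in\mathbb R[G]$ with $t^{(i)}_g\ge0$ and $\rho(x_i)w_{i-1}=w_i$. By (2), each $x_i$ is a positive multiple of a product of $|G|$ steps.

**Step 3: compose.** We have $\rho(x_n\cdots x_1)w_0=w_n$. Let $a$ be the positive multiple of $x_n\cdots x_1$ that is a product of $n|G|$ steps. Then $a\in S$ and $\rho(a)w$ is a positive multiple of $v$. $\square$

## Driving the rank to zero

Here the eigenvalue $-1$ enters. We steer one image vector at a time into the kernel of $1+\rho(g)$.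

**Proposition 3.** If $\rho(g)$ has eigenvalue $-1$ for some $g\in G$, then there is $a\in S$, a product of at most $7m^3|G|$ steps, with $\rho(a)=0$.

*Proof.* Let $P=\frac12(1+g)\in S$, a single step, and $K=\ker\rho(P)\neq0$. If $m=1$, then $\rho(g)=-1$ and $\rho(P)=0$, so $a=P$ works. Let $m\ge2$ and put $q_1=P$; then $\operatorname{rank}\rho(q_1)\le m-1$.

**Step 1: lower the rank by at least one.** Suppose $q_j\in S$ is constructed and $\rho(q_j)\ne0$. Choose $v$ with $\rho(q_j)v\ne0$ and a nonzero $\kappa\in K$. Replacing $\kappa$ by $-\kappa$ if necessary, we may assume that the angle between $\rho(q_j)v$ and $\kappa$ is at most $\frac\pi2$. By Lemma 2 there is $b_j\in S$ with $\rho(b_j)\rho(q_j)v\in\mathbb R_{>0}\kappa$. Put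
$$q_{j+1}=P\,b_j\,q_j\in S .$$
Then $\ker\rho(q_{j+1})\supseteq\ker\rho(q_j)$. Moreover $\rho(q_{j+1})v$ is a positive multiple of $\rho(P)\kappa=0$, so $\ker\rho(q_{j+1})$ also contains $v\notin\ker\rho(q_j)$. Hence $\operatorname{rank}\rho(q_{j+1})<\operatorname{rank}\rho(q_j)$.

**Step 2: stop.** By induction $\operatorname{rank}\rho(q_j)\le m-j$ as long as the construction continues. So $\rho(q_j)=0$ for some $j\le m$, and we take $a=q_j$.

**Step 3: count.** Each $b_j$ uses at most $\lceil4m^2\cdot\frac\pi2\rceil|G|=\lceil2\pi m^2\rceil|G|$ steps. Since $m\ge2$, $\lceil2\pi m^2\rceil\le2\pi m^2+1\le7m^2$, because $(7-2\pi)m^2\ge4\cdot0.7>1$. In total there are at most $m$ factors $P$ and $m-1$ factors $b_j$, so the number of steps is at most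
$$m+(m-1)\cdot7m^2|G|\le7m^3|G| ,$$
where we used $m\le7m^2|G|$. $\square$

## From single representations to the uniform law: proof of Theorem 1

**Step 1: pass the hypothesis from complex to real representations.** Let $W$ be a nontrivial irreducible real representation, and $\sigma$ an irreducible constituent of $W\otimes\mathbb C$. Since $(W\otimes\mathbb C)^G=W^G\otimes\mathbb C=0$, $\sigma$ is nontrivial. By hypothesis some $\sigma(g)$ has eigenvalue $-1$, so $g$ has eigenvalue $-1$ on $W\otimes\mathbb C$. Thus $\det(1+\rho(g))=0$, where $1+\rho(g)$ is a real matrix, and so $g$ has eigenvalue $-1$ on $W$ itself. By Proposition 3 there is $a_W\in S$ that acts as $0$ on $W$.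

**Step 2: multiply.** Let $\mu$ be the product of the elements $a_W$ over all nontrivial irreducible real $W$ up to isomorphism, in any order. Then $\mu\in S$. It acts as $0$ on every nontrivial irreducible real representation, because one of its factors does. On the trivial representation it acts as $1$, because every step does.

**Step 3: identify $\mu$.** The element $u_G$ also acts as $0$ on every nontrivial irreducible real representation, by (3), and as $1$ on the trivial one. An element of $\mathbb R[G]$ is determined by these actions, so $\mu=u_G$. Hence $u_G\in S$, and by (1) $G$ is mixable. $\blacksquare$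

## Four equivalent conditions: Theorem 2, part 1

The implication (b)$\Rightarrow$(a) is Theorem 1. We close the circle and then add (d).

**(a)$\Rightarrow$(c).** Suppose $G/M$ is a nontrivial quotient of odd order. Take a nontrivial irreducible complex representation $\rho$ of $G/M$ and regard it as a representation of $G$. The eigenvalues of each $\rho(g)$ are roots of unity of odd order, so $-1$ is not among them, and $\rho$ is not potentially mixable. By Fact A, $\rho(a)$ is invertible, hence nonzero, for all $a\in S$. But $\rho(u_G)=0$. So $u_G\notin S$, and $G$ is not mixable.

**(c)$\Rightarrow$(b).** Let $\rho$ be a nontrivial irreducible complex representation that is not potentially mixable. If $|\rho(G)|$ were even, $\rho(G)$ would contain an element $\rho(g)$ of order $2$, by Cauchy's theorem. As $\rho(g)^2=I$ and $\rho(g)\neq I$, it has eigenvalue $-1$, a contradiction. So $\rho(G)$ is a quotient of $G$ of odd order, and it is nontrivial because $\rho$ is. This contradicts (c).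

**(c)$\Leftrightarrow$(d).** Conjugates of 2-elements are 2-elements, so $N$ is normal. It contains every Sylow 2-subgroup, so $|G/N|$ is odd, and (c) forces $G=N$. Conversely, a 2-element maps to an element of 2-power order in any quotient, and if the quotient has odd order this image is $1$. So if $G=N$, every quotient of odd order is trivial.

## Counting the steps: Theorem 2, part 2

By Proposition 3, the product $\mu$ of the preceding proof uses at most $7|G|\sum_Wm_W^3$ steps, where $W$ runs over the nontrivial irreducible real representations and $m_W=\dim_{\mathbb R}W$. To bound the sum, recall Wedderburn's theorem: $\mathbb R[G]\cong\prod_WM_{n_W}(D_W)$ over all irreducible real $W$, with real division algebras $D_W$ and $m_W=n_W\dim D_W$. By Frobenius's theorem $\dim D_W\in\{1,2,4\}$. (For the representation of $C_3$ on $\mathbb R^2$, $D_W=\mathbb C$ and $n_W=1$.) Comparing dimensions,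
$$\sum_W\frac{m_W^2}{\dim D_W}=\sum_Wn_W^2\dim D_W=|G| .$$
Hence $\sum_Wm_W^2\le4|G|$, and in particular $m_W\le2|G|^{1/2}$ for each $W$. Therefore
$$\sum_Wm_W^3\le2|G|^{1/2}\cdot4|G|=8|G|^{3/2},\qquad k\le7|G|\cdot8|G|^{3/2}=56\,|G|^{5/2}.$$
For the lower bound, the law of a random subproduct of $k$ elements has at most $2^k$ elements in its support, so $2^k\ge|G|$.

## Complex representations annihilated by $S$: Theorem 2, part 3

**Necessity.** Let $\rho(a)=0$ with $a\in S$. Then $a$ acts as $0$ on each irreducible constituent of $\rho$. The trivial representation cannot be a constituent, since every $a\in S$ acts on it as $1$. A constituent that is not potentially mixable cannot occur either, since $a$ would be invertible on it by Fact A.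

**Sufficiency.** Since $\rho$ is completely reducible, it is enough to kill each irreducible constituent by an element of $S$ and to multiply these elements. So let $V$ be a nontrivial, potentially mixable irreducible complex representation, and let $\rho(g)$ have eigenvalue $-1$ on $V$. To use Proposition 3, we find a real representation inside $V$. Regard $V$ as a real representation and let $W\subseteq V$ be an irreducible real $G$-submodule. It is nontrivial, since $V^G=0$. The space $W+iW$ is a nonzero complex $G$-submodule of $V$, so
$$V=W+iW .$$
We claim that $g$ has eigenvalue $-1$ on $W$. Otherwise $1+\rho(g)$ is injective on $W$, so it maps $W$ onto $W$. By complex linearity it maps $W+iW=V$ onto $V$, so it is invertible on $V$, a contradiction. By Proposition 3 some $a\in S$ acts as $0$ on $W$, and hence, by complex linearity again, as $0$ on $V=W+iW$.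

## The largest uniform law on a normal subgroup generated by 2-elements: Theorem 2, part 4

The group $N$ is generated by 2-elements, so condition (d) holds for $N$ in place of $G$. By part 1, $N$ is mixable: $u_N$ is a product of steps with elements of $N\le G$, so $u_N\in S$.

Now let $\rho$ be an irreducible complex representation on $V$. Since $N$ is normal, $V^N$ is $G$-invariant: for $x\in V^N$ and $n\in N$, $\rho(n)\rho(g)x=\rho(g)\rho(g^{-1}ng)x=\rho(g)x$. If $N\not\le\ker\rho$, then $V^N\ne V$, so $V^N=0$ by irreducibility. As $\rho(u_N)$ is a projection onto $V^N$, it is $0$. If $N\le\ker\rho$, then $\rho(G)$ is a quotient of $G/N$ and has odd order. So no $\rho(g)$ has eigenvalue $-1$, and Fact A says that $\rho(a)$ is invertible for every $a\in S$.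

## Subgroups whose uniform law is reachable: Theorem 2, part 5

If $H$ is generated by 2-elements, then $H$ is mixable by part 1 applied to $H$. So $u_H$ is the law of a random subproduct of elements of $H\le G$.

Conversely, let $u_H$ be the law of a random subproduct of elements of $G$. These elements need not lie in $H$, and we rewrite the product so that they do.

**Step 1: remove the deterministic steps.** Delete the steps with $p_i=0$. Move each fixed factor $c$ (a step with $p_i=1$) to the right, by $cx=(cxc^{-1})c$. A factor $x=g^{\varepsilon}$ becomes $(cgc^{-1})^{\varepsilon}$, with the same $\varepsilon$. The random subproduct becomes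
$$h_1^{\varepsilon_1}\cdots h_l^{\varepsilon_l}\,b$$
with a fixed $b\in G$ and all $p_i\in(0,1)$.

**Step 2: everything lies in $H$.** Every pattern of values of the $\varepsilon_i$ now has positive probability, and so gives an element of the support $H$. The pattern with all $\varepsilon_i=0$ gives $b\in H$. The pattern with only $\varepsilon_i=1$ gives $h_ib\in H$, so $h_i\in H$.

**Step 3: conclude.** The law of $h_1^{\varepsilon_1}\cdots h_l^{\varepsilon_l}$ is $u_Hb^{-1}=u_H$, because $b\in H$. This is a random subproduct of elements of $H$, so $H$ is mixable. By part 1 applied to $H$, the group $H$ is generated by its 2-elements. $\blacksquare$
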